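# Planar graphs whose exact planar emulators need order $k^{5/2}$ vertices

## Theorem A and its two corollaries

**Theorem A.** For all integers $r\ge 2$ and $q,p\ge 1$ there is an edge-weighted planar graph $G$ with $k_0=6rq+6p+14r^2+21$ terminals, covered by at most $14r^2+8$ faces of an embedding of $G$, such that every exact planar emulator of $G$ has at least $(r^2-1)\,q\,p$ vertices.

**Corollary B.** For every $k\ge 125$ and $64\le f\le k$ there is a planar $G$ with $k$ terminals, covered by at most $f$ faces, all of whose exact planar emulators have at least $10^{-5}k^2\sqrt f$ vertices. With $f=k$ the bound is $10^{-5}k^{5/2}$.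

**Corollary C.** For each such $G$ there is $\delta_G>0$ such that the same bound holds for every planar emulator of quality at most $1+\delta_G$.

In these statements edge weights are nonnegative reals, $\mathrm{dist}$ is the shortest-path metric, and distinct terminals have positive distance.

Here is what the words mean. Let $G$ be an edge-weighted planar graph and $T\subseteq V(G)$ a set of $k$ vertices, the *terminals*. We want to replace $G$ by a smaller graph that has the same distances between terminals.

**Definition (emulator).** A graph $H$ is an emulator of $G$ with respect to $T$, of quality $\kappa\ge 1$, if $H$ is edge-weighted, $T\subseteq V(H)$, and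
$$\mathrm{dist}_G(t,t')\le \mathrm{dist}_H(t,t')\le \kappa\cdot \mathrm{dist}_G(t,t')\qquad\text{for all } t,t'\in T .$$
An exact planar emulator is an emulator of quality $1$ that is a planar graph. Its size is $|V(H)|$.

The graph $H$ need not be a minor of $G$, nor look like $G$ in any way. For example, let $G$ be a star with three leaves, all edges of length $1$, and let $T$ be the set of leaves. The triangle on $T$ with all weights $2$ is an exact planar emulator, although a tree has no triangle minor.

**Definition (covering).** A set of faces of an embedded graph covers $T$ if each terminal is incident with at least one of them. In a plane star, the single face covers everything.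

The problem comes from the paper of George Z. Li, Zihan Tan and Tianyi Zhang, "Paths and Intersections: Exact Emulators for Planar Graphs" (arXiv:2507.09620). As background, every planar graph with $k$ terminals has an exact planar emulator of size $O(k^4)$, and some need $\Omega(k^2)$ (Krauthgamer, Nguyen, Zondiner). If all terminals lie on one face, size $O(k^2)$ suffices and this is tight (Chang and Ophelders; Goranci, Henzinger, and Peng). Is $O(k^2)$ always enough? Corollary B with $f=k$ says no. The optimal worst-case exponent is not determined here: by Corollary B and the $O(k^4)$ bound it lies in $[5/2,4]$.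

## From the parameters $r,q,p$ to $k^{5/2}$

Before proving Theorem A, let us see why its three parameters give the exponent $5/2$. Take $p=rq$ and put $m=rq$. Then there are $12m+14r^2+21$ terminals, and the lower bound is $(r^2-1)q\cdot rq\approx r\,m^2$. We can afford $m$ of order $k$ and, at the same time, $r$ of order $\sqrt k$. The product is then of order $k^{5/2}$.

**Proof of Corollary B from Theorem A.** Let $r$ be the largest integer with $14r^2+8\le f$ and $26r^2+21\le k$. The value $2$ satisfies both conditions because $14\cdot4+8=64$ and $26\cdot4+21=125$, so $r\ge 2$ and $r+1\le\frac32 r$. One of the conditions fails for $r+1$. So either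
$$31.5\,r^2\ge 14(r+1)^2>f-8\ge\tfrac78 f,\qquad\text{or}\qquad 58.5\,r^2\ge 26(r+1)^2>k-21\ge 0.832\,k\ge 0.832\,f .$$
In both cases $r^2\ge f/81$, that is, $r\ge\sqrt f/9$.

Let $q=\lfloor (k-21-14r^2)/(12r)\rfloor$ and $p=rq$. Since $k-21-14r^2\ge 12r^2$, we have $q\ge r\ge 2$, hence $q\ge\frac23(q+1)$. As $q+1>(k-21-14r^2)/(12r)$ and $r^2\le(k-21)/26$,
$$rq\ \ge\ \frac{k-21-14r^2}{18}\ \ge\ \frac{12}{26}\cdot\frac{k-21}{18}\ \ge\ 0.02\,k .$$
The number of terminals in Theorem A is $k_0=12rq+14r^2+21\le k$, and the bound is
$$(r^2-1)qp=\frac{r^2-1}{r}(rq)^2\ge\tfrac34\,r\,(rq)^2\ge\tfrac34\cdot\tfrac{\sqrt f}{9}\cdot 4\cdot 10^{-4}k^2\ge 10^{-5}k^2\sqrt f .$$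
To have exactly $k$ terminals, attach $k-k_0$ pendant terminals, by edges of length $1$, to a terminal on one of the covering faces, drawn inside that face. This changes no distance between old terminals and needs no further covering face. An emulator for the larger terminal set is also one for the original set, so the bound persists. $\square$

**Proof of Corollary C.** Only the bound for exact emulators is used, together with compactness. Let $\beta$ be the bound for $G$ and let $N$ be the largest integer smaller than $\beta$. If no $\delta_G$ works, there are planar emulators $H_m$ $(m\ge1)$ with at most $N$ vertices and quality at most $1+\delta_m$, where $\delta_m\to0$ and $\delta_m\le 1$. We may take them simple, deleting loops and keeping a lightest edge of each parallel class. There are finitely many simple graphs on at most $N$ vertices with a placement of $T$, so one of them occurs infinitely often; pass to that subsequence.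

Let $\mu=\max_{t,t'}\mathrm{dist}_G(t,t')>0$ and cap all weights at $4\mu$. Terminal distances in $H_m$ are at most $2\mu$, so shortest paths between terminals use no capped edge, and a path that uses one still has length at least $4\mu$; hence terminal distances do not change. Now the weight vectors lie in a compact box, and a subsequence converges. A terminal distance is a minimum of finitely many sums of weights, hence continuous in the weights. So the limit graph is planar, has at most $N$ vertices, and satisfies $\mathrm{dist}(t,t')=\mathrm{dist}_G(t,t')$ for all terminals. It is an exact planar emulator with fewer than $\beta$ vertices, a contradiction. $\square$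

The rest of the lecture proves Theorem A.

## Crossings that cost nothing, and crossings that do

**Very few terminals.** If $k\le4$, the complete graph on $T$ with weights $\mathrm{dist}_G(t,t')$ is planar, and exact by the triangle inequality. So $k$ vertices suffice. For $k=5$ planarity begins to matter. Let $G$ be a star with five leaves, the terminals, and edges of length $1$; all terminal distances are $2$. A planar graph $H$ with vertex set $T$ misses some pair $t,t'$, because $K_5$ is not planar. Every $t$–$t'$ path then passes through a third terminal and has length at least $2+2=4$. So a sixth vertex is needed.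

**The natural plan.** Let $q$ horizontal streets cross $p$ vertical streets in $qp$ points, with the $2q+2p$ ends as terminals. One would like to say: in $H$ the geodesics joining the ends of a horizontal and of a vertical street must again cross, so they share a vertex, and these $qp$ vertices are distinct. Three things need attention.

*First, the geodesics need not cross in $H$.* Take one crossing: terminals $a,b,c,\bar c$ joined to a centre by edges of length $1$. All terminal distances are $2$, and $K_4$ with weights $2$ is an exact planar emulator. In a planar drawing of $K_4$ the edges $ab$ and $c\bar c$ are disjoint. The crossing has vanished, because $H$ is free to arrange the terminals differently.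

*Second, a fence around the crossing is not enough.* Suppose we force a closed curve through $a,c,b,\bar c$, in this order, that the two geodesics cannot cross. One geodesic can run inside it and the other outside. Concretely, choose $M>2$ and join each of the pairs $ac$, $cb$, $b\bar c$, $\bar c a$ in the star by an additional path with edge lengths $M,2,M$, whose two interior vertices become terminals as well. This gives a planar $G$ with $13$ vertices. Let $H$ be $K_4$ on $\{a,b,c,\bar c\}$ with weights $2$, together with the same four paths. Draw the cycle $a\,c\,b\,\bar c$ of $K_4$ with the four paths along it, $ab$ inside and $c\bar c$ outside: $H$ is planar. A detour over an additional path has length greater than $2$, so in both graphs the distances among $a,b,c,\bar c$ are all $2$; and the distances involving interior vertices of the added paths depend only on those and on the path lengths. So $H$ is exact with $12$ vertices, and the crossing is gone again. We must also make sure that both geodesics use the same side of the fence.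

*Third, one vertex can serve many pairs.* In a star with $k$ leaves, all $\binom k2$ geodesics pass through one vertex. For $q$ parallel horizontal and $p$ parallel vertical streets this can be excluded, as we shall see. But then, with $k=2(q+p)$, we get only $qp\le k^2/16$ crossings. To beat $k^2$, terminals must be reused.

**What will be done.** There will be $r$ bundles of $q$ terminals on the left and $r$ bundles on the right. Any left bundle and any right bundle together carry a *row* of $q$ parallel streets. So there are $n=r^2$ rows, using only $2rq$ terminals. All $p$ vertical streets cross all $r^2$ rows. This suggests $r^2qp$ crossings. Geodesics of different rows may well meet in $H$ (rows may even share terminals), so the crossings of different rows must be kept apart in another way. For this purpose we fence off one cell per row, at a cost of a constant number of terminals per cell, and prove that the cells become disjoint faces in $H$, whatever $H$ is. In each cell, the $q$ horizontal geodesics of its own row must cross the $p$ vertical geodesics.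

## Rows, columns and gates: the core graph

**Step 1 (lines with distinct heights).** This step arranges that the rows pass the $y$-axis one below the other. For $1\le s,t\le r$ let
$$\alpha_s=\frac{s}{4r^2},\quad \beta_t=\frac{t}{2r},\quad a_s^*=(-1,\alpha_s),\quad b_t^*=(1,\beta_t),$$
and let $\ell_{st}$ be the line through $a_s^*$ and $b_t^*$, also regarded as a function of $x$. Its height at $x=0$ is $\frac{\alpha_s+\beta_t}2=\frac{s+2rt}{8r^2}$. The integers $s+2rt$ are distinct, so the $n=r^2$ heights are distinct, with gaps at least
$$g:=\frac1{8r^2}.$$
The slopes are $(\beta_t-\alpha_s)/2$, at most $\frac14$ in absolute value. Number the lines $\ell_1,\dots,\ell_n$ from top to bottom at $x=0$, and let $y_i=\ell_i(0)$. Then $0<y_i\le\frac{2r+1}{8r}<\frac12$.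

For $r=2$ the four heights are $\frac{10}{32},\frac9{32},\frac6{32},\frac5{32}$, for $(s,t)=(2,2),(1,2),(2,1),(1,1)$, and $g=\frac1{32}$.

Put $w=g/8$. For $|x|\le w$ each line deviates from its height at $0$ by at most $w/4=g/32$. So in this strip the lines keep their order, with vertical gaps at least $\frac{15}{16}g$. Let
$$\zeta_i=\frac{y_i+y_{i+1}}2\ (1\le i<n),\qquad \zeta_0=\tfrac32,\qquad \zeta_n=-\tfrac32 .$$
Then $|\zeta_i-y_j|\ge g/2$ for all $i,j$. For $r=2$ we get $\zeta_1=\frac{19}{64},\ \zeta_2=\frac{15}{64},\ \zeta_3=\frac{11}{64}$.

**Step 2 (choice of the small scale).** This step makes the fences' openings so short that only the intended geodesics can use them. For points of the plane let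
$$E_{xy}(m)=|x-m|+|m-y|-|x-y| ,$$
the Euclidean cost of a detour through $m$; it is $0$ exactly when $m$ lies on the segment $xy$. Let $\varphi$ be the minimum of the following finitely many numbers:

* $E_{a_s^*b_t^*}(m)$ for $m=(\pm w,\ell_j(\pm w))$ with $\ell_j\ne\ell_{st}$, and for $m=(0,\zeta_i)$, $0\le i\le n$;
* $E_{(0,2),(0,-2)}(m)$ for $m=(\pm w,\ell_j(\pm w))$, all $j$.

In no case is $m$ on the segment, by Step 1, so $\varphi>0$. Fix
$$0<\eta\le\min\left(\frac w8,\frac{\varphi}{16}\right),\qquad \rho=\frac\eta2 .$$
In particular $\eta\le g/64$.

**Step 3 (core terminals).** The set $T_0$ consists of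

* $A=\{a^s_j=(-1,\alpha_s+\rho j/q)\}$ and $B=\{b^t_j=(1,\beta_t+\rho j/q)\}$, $1\le s,t\le r$, $1\le j\le q$;
* $C=\{c_j=(\rho j/p,2)\}$ and $\bar C=\{\bar c_j=(\rho j/p,-2)\}$, $1\le j\le p$;
* for $1\le i\le n$: $u_i=(-w,\ell_i(-w)+\eta)$, $v_i=(-w,\ell_i(-w)-\eta)$, $u_i'=(w,\ell_i(w)+\eta)$, $v_i'=(w,\ell_i(w)-\eta)$;
* for $0\le i\le n$: $z_i=(-\eta,\zeta_i)$ and $z_i'=(\eta,\zeta_i)$;
* one more terminal $\omega$.

Different bundles do not overlap, since $\rho\le g/128$ is smaller than all gaps of the $\alpha_s$ and the $\beta_t$. So $|T_0|=2rq+2p+6r^2+3$.

**Step 4 (core graph).** $G_0$ is the plane graph formed by the union of the following segments, with vertices at all endpoints and crossings, and with Euclidean edge lengths: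

* the *streets of row $i$*: $a_j^sb_j^t$, $1\le j\le q$, where $\ell_i=\ell_{st}$. These are translates of $\ell_i$, raised by $\rho j/q\in(0,\rho]$, with heights in $(0,1)$;
* the *vertical streets* $c_j\bar c_j$, $1\le j\le p$, at abscissae in $(0,\rho]$;
* the *gates* $L_i=u_iv_i$, $R_i=u_i'v_i'$, $Z_i=z_iz_i'$, each of length $2\eta$;

together with a pendant edge $\omega z_0$ of length $1$. Picture row $i$ passing through the small vertical gates $L_i$ (left) and $R_i$ (right). The vertical streets pass through all the horizontal gates $Z_0,\dots,Z_n$. Between $Z_{i-1}$ and $Z_i$ they cross row $i$ only.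

$G_0$ is connected: vertical streets cross all row streets and all $Z_i$, and $L_i,R_i$ cross the streets of row $i$. Since edges are straight and $\omega$ is pendant,
$$\mathrm{dist}_{G_0}(x,y)\ge|x-y|\ \text{ for }x,y\in T_0\setminus\{\omega\},\ \text{with equality for the two ends of a street or gate.}\tag{1}$$

## Barriers, and the planarity of $G$

**Definition (barrier).** Let $\Delta$ be the maximum of $\mathrm{dist}_{G_0}$ on $T_0\times T_0$, and fix $M>\Delta$. For distinct $x,y\in T_0$, a barrier $x\sim y$ is a new path $x,l,l',y$ with edge lengths $M,\ \mathrm{dist}_{G_0}(x,y),\ M$, whose interior vertices $l,l'$ are terminals.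

The purpose of a barrier is to be a wall that can be touched only at its ends by a geodesic between core terminals, in every emulator. The two interior terminals pin it down. The middle length is chosen so that the distance from $l$ to any core terminal is measured through $x$. For instance, if $\mathrm{dist}_{G_0}(x,y)=1$ and $M=2$, then from $l$ to $y$ the way through $x$ costs $2+1$ and the way through $l'$ costs $1+2$. With a shorter middle edge the second way would be strictly shorter.

**Step 5 (the graph $G$).** Let $\hat a_1,\dots,\hat a_{rq}$ and $\hat b_1,\dots,\hat b_{rq}$ be $A$ and $B$ listed from top to bottom. Add to $G_0$ the following barriers: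

* ladder: $z_{i-1}\sim u_i$, $v_i\sim z_i$, $z_{i-1}'\sim u_i'$, $v_i'\sim z_i'$, for $1\le i\le n$;
* $A$-chain $z_0\sim\hat a_1\sim\dots\sim\hat a_{rq}\sim z_n$ and $B$-chain $z_0'\sim\hat b_1\sim\dots\sim\hat b_{rq}\sim z_n'$;
* $C$-chain $z_0\sim c_1\sim\dots\sim c_p\sim z_0'$ and $\bar C$-chain $z_n\sim\bar c_1\sim\dots\sim\bar c_p\sim z_n'$;
* $\omega\sim z_0'$, $\omega\sim z_n$, $\omega\sim z_n'$, $\omega\sim c_1$, $\omega\sim\bar c_1$.

The result is $G$, and its terminal set $T$ is $T_0$ plus all interior barrier vertices. There are $4r^2+2(rq+1)+2(p+1)+5=4r^2+2rq+2p+9$ barriers, so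
$$|T|=(2rq+2p+6r^2+3)+2(4r^2+2rq+2p+9)=6rq+6p+14r^2+21 .$$

**Step 6 (planarity and covering faces).** We draw the barriers one group at a time.

*Ladder.* Consider $z_{i-1}\sim u_i$ and draw it as a straight segment. Both ends lie strictly above the line $\ell_i+\rho$ and, if $i\ge2$, strictly below $\ell_{i-1}$. For $z_{i-1}$, a line changes by at most $\eta/4$ between $x=0$ and $x=-\eta$, and $|\zeta_{i-1}-y_j|\ge g/2>\eta/4+\rho$. For $u_i$ we use $\eta>\rho$ and $\frac{15}{16}g>\eta$. By convexity the whole segment lies strictly between these lines (strictly above $\ell_1+\rho$ if $i=1$), within $-w\le x\le-\eta$. No row street enters this region: in $|x|\le w$, the streets of row $m$ lie between $\ell_m$ and $\ell_m+\rho$, and the lines are in order. No vertical street has $x\le-\eta$. The segment meets $x=-w$ and $x=-\eta$ only at its ends, so it meets gates only at its ends.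

Likewise $v_i$ and $z_i$ lie strictly below $\ell_i$ and, if $i<n$, strictly above $\ell_{i+1}+\rho$, now using $\frac{15}{16}g>\eta+\rho$, so $v_i\sim z_i$ can be drawn straight. The right side is the same, with $\eta\le x\le w$, a strip that avoids the vertical streets since $\rho<\eta$. Two ladder barriers in the same gap on the same side start at the same $z$ and end at different points of a vertical line, so they meet only at $z$.

*Chains.* Let $W=[-1,1]\times[-\frac32,\frac32]\ \cup\ [-\eta,\eta]\times[-2,2]$, a closed disc. The core without $\omega$ and the ladder lie in $W$. They meet $\partial W$ only in $A\cup B\cup C\cup\bar C$ and in the four inner corners $z_0,z_0',z_n,z_n'$ of $W$. The cyclic order on $\partial W$ is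
$$z_0,\hat a_1,\dots,\hat a_{rq},z_n,\bar c_1,\dots,\bar c_p,z_n',\hat b_{rq},\dots,\hat b_1,z_0',c_p,\dots,c_1 .$$
So the four chains can be drawn along $\partial W$, each barrier on the arc between two consecutive points.

*The vertex $\omega$.* The complement of $W$ in the sphere is an open disc bounded by a Jordan curve. Put $\omega$ in it and join it to the boundary points $z_0,c_1,z_0',z_n',\bar c_1,z_n$ by six curves disjoint except at $\omega$; these are $\omega z_0$ and the five barriers at $\omega$. So $G$ is planar.

*Covering.* The six faces outside $W$ are incident with all points of $\partial W$, with $\omega$, and with the barriers at $\omega$. So they cover $A,B,C,\bar C,\omega$ and all interior terminals of the chains and of the barriers at $\omega$. There remain at most $6r^2+2$ gate terminals and $8r^2$ interior terminals of the ladder. One further face for each gives at most $14r^2+8$ faces.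

## Distances in $G$

Write $d=\mathrm{dist}_G$.

**Step 7 (distances to barrier vertices).** This step reduces all terminal distances to the core.

* (F1) $d=\mathrm{dist}_{G_0}$ on $T_0$. Indeed a barrier $x\sim y$ has length at least $\mathrm{dist}_{G_0}(x,y)$, so traversing it never helps.
* (F2) If $l$ is the barrier vertex adjacent to $u\in T_0$, then $d(x,l)=M+d(x,u)$ for all $x\in T_0$. Let the barrier be $u\sim u'$. A path from $l$ leaves it through $u$, giving $M+d(u,x)$, or through $u'$, which costs at least $d(u,u')+M+d(u',x)\ge M+d(u,x)$.
* (F3) If $l,\hat l$ lie on different barriers and are adjacent to $u,\hat u\in T_0$, then $d(l,\hat l)=2M+d(u,\hat u)$. Let the barrier of $\hat l$ be $\hat u\sim\hat u'$. Entering it through $\hat u$ costs $d(l,\hat u)+M=2M+d(u,\hat u)$ by (F2); entering through $\hat u'$ costs $M+d(u,\hat u')+M+d(\hat u',\hat u)$, which is no less. For the two interior vertices of one barrier $u\sim u'$ we have $d(l,l')=d(u,u')$, as the other way round costs at least $2M$.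

For $x,y,u\in T_0$ define the *excess*
$$\varepsilon_{xy}(u)=d(x,u)+d(u,y)-d(x,y)\ \ge0 .$$
Let $S_i=\{(a_j^s,b_j^t):1\le j\le q\}$ for the row $i$ with $\ell_i=\ell_{st}$, let $S^v=\{(c_j,\bar c_j):1\le j\le p\}$, and let $\mathcal P=S^v\cup\bigcup_iS_i$. For $(x,y)\in\mathcal P$ we have $d(x,y)=|x-y|$, so by (1)
$$\varepsilon_{xy}(u)\ge E_{xy}(u)\quad(u\in T_0\setminus\{\omega\}),\qquad \varepsilon_{xy}(\omega)=\varepsilon_{xy}(z_0)+2 .\tag{2}$$

**Step 8 (four metric properties).** These are the only facts about the geometry that the rest of the proof uses.

**(P1)** For $(x,y)\in\mathcal P$ and $u\in T_0\setminus\{x,y\}$: $\varepsilon_{xy}(u)>0$.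

For $u=\omega$ this is clear from (2). Otherwise we check that $u$ is not on the segment $xy$, which suffices by (2).

Let $xy$ be a street of row $i$. Terminals of $A\cup B$ have abscissa $\pm1$, where the street has only its ends. Terminals of $C\cup\bar C$ have height $\pm2$. Those of $L_i,R_i$ are $\eta$ above or below $\ell_i$, while the street is more than $0$ and at most $\rho<\eta$ above it. Those of $L_m,R_m$, $m\ne i$, have vertical distance at least $\frac{15}{16}g-\eta-\rho>0$ from the street. For $z_m,z_m'$ the vertical distance is at least $\frac g2-\frac\eta4-\rho>0$.

Let $xy$ be a vertical street, with abscissa in $(0,\rho]$. Other terminals of $C\cup\bar C$ have a different abscissa, and all other terminals except $\omega$ have abscissa $\pm1$, $\pm w$ or $\pm\eta$.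

**(P2)** If $(x,y)\in S_i$ and $u,v$ are the ends of a gate other than $L_i,R_i$, or if $(x,y)\in S^v$ and $u,v$ are the ends of some $L_j$ or $R_j$, then $\varepsilon_{xy}(u)+\varepsilon_{xy}(v)>4\eta=2d(u,v)$.

Compare with the configurations in the definition of $\varphi$, taking $m$ to be the point $(\pm w,\ell_j(\pm w))$ or $(0,\zeta_j)$ in the middle of the gate. The points $x,y$ have moved by at most $\rho$ each, and $u$ is at distance $\eta$ from $m$. Each of the three points occurs in two of the three distances in $E$, so $E$ is $2$-Lipschitz in each of them. Hence $E_{xy}(u)\ge\varphi-4\rho-2\eta=\varphi-4\eta\ge12\eta$, and likewise for $v$.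

**(P3)** Terminals of different gates are at distance $>4\eta$. Any terminal of $T_0$ not on a given gate is at distance $>2\eta$ from both ends of that gate.

Terminals of two $L$-gates, or of two $R$-gates, are at distance at least $\frac{15}{16}g-2\eta\ge58\eta$. An $L$- and an $R$-terminal are at distance at least $2w\ge16\eta$. An $L$- or $R$-terminal and a $Z$-terminal are at distance at least $w-\eta\ge7\eta$. Terminals of two $Z$-gates are at distance at least $g\ge64\eta$: for inner gates $\zeta_i-\zeta_{i+1}=\frac{y_i-y_{i+2}}2\ge g$, and the outermost heights $\pm\frac32$ are at least $1$ away from the others. Terminals of $A\cup B\cup C\cup\bar C$ are at distance at least $\frac12$ from all gate terminals, and $\omega$ is at distance at least $1$ from everything; both exceed $2\eta$.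

**(P4)** For distinct pairs $(x,y),(x',y')$ in the same $S_i$, or both in $S^v$: $d(x,y')+d(x',y)>d(x,y)+d(x',y')$.

The two streets are translates of each other in a direction transversal to them. So $x,y,y',x'$ is a nondegenerate parallelogram with diagonals $xy'$ and $x'y$. Let $o$ be their crossing point. Then $|x-o|+|o-y|>|x-y|$ and $|x'-o|+|o-y'|>|x'-y'|$. Adding gives the claim for Euclidean lengths. Now use $d\ge|\cdot|$ on the left and $d=|\cdot|$ on the right.

## Chosen geodesics in an arbitrary emulator

Let $H$ be an exact planar emulator of $G$. From now on $H$ is arbitrary; we know only its terminal distances and its planarity.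

**Step 9 (normalization).** The aim is that two geodesics intersect in a connected piece. Since terminal distances are finite, $T$ lies in one component of $H$; delete the others. Contract all zero-weight edges and delete loops. This preserves planarity and exactness, does not increase the size, and identifies no two terminals, as these have positive distance. So assume that $H$ is connected and all weights are positive. Write $d$ also for $\mathrm{dist}_H$; it agrees with $\mathrm{dist}_G$ on $T$.

Give the edges of $H$ the distinct secondary weights $2^0,2^1,2^2,\dots$. For vertices $x,y$ let $P_{xy}$ be the shortest $x$–$y$ path of minimum total secondary weight. It is unique, because different paths between the same vertices have different edge sets, hence different sums of powers of $2$. A subpath of a chosen path is chosen: if the subpath from $x'$ to $y'$ were not $P_{x'y'}$, replacing it by $P_{x'y'}$ would give a walk of the same length, which is a path because weights are positive, and of smaller secondary weight. Therefore two vertices common to two chosen paths are joined by the same subpath in both, and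

$$\text{the intersection of two chosen paths is empty or a common subpath.}\tag{3}$$

If a vertex $h$ lies on $P_{xy}$ and on $P_{x'y'}$, then the triangle inequality through $h$ gives
$$d(x,x')+d(y,y')\le d(x,y)+d(x',y'),\qquad d(x,y')+d(y,x')\le d(x,y)+d(x',y'),\tag{4}$$
$$d(x,x')+d(y,x')\le d(x,y)+2d(h,x').\tag{5}$$

**Step 10 (skeleton).** We single out the part of $G$ whose topology survives in $H$. Let $\Phi$ be the simple graph with vertex set $T$ whose edges are all gates, $\omega z_0$, and the three edges of every barrier. For $e=xy\in E(\Phi)$ let $Q_e=P_{xy}$, a path in $H$; for a gate we also write $Q(L_i)$, $Q(R_i)$, $Q(Z_i)$. The length of $Q_e$ is $2\eta$ for gates and $1$ for $\omega z_0$. For a barrier $u\sim u'$ it is, by (F2) and (F3), $M$ for the two end edges and $d(u,u')$ for the middle edge.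

**Lemma 1.**

* (I) For distinct $e,e'\in E(\Phi)$, $Q_e\cap Q_{e'}$ consists exactly of the common endpoints of $e$ and $e'$.
* (II) For $(x,y)\in\mathcal P$, $P_{xy}$ meets $Q_e$, for $e$ a barrier edge or $e=\omega z_0$, at most in $\{x,y\}$.
* (III) For $(x,y)\in S_i$, $P_{xy}$ meets no $Q_e$ with $e$ a gate other than $L_i,R_i$. For $(x,y)\in S^v$, $P_{xy}$ meets no $Q(L_j)$ and no $Q(R_j)$. In both cases $P_{xy}$ contains no terminal except $x,y$.
* (IV) For distinct pairs in the same $S_i$, or both in $S^v$, the paths $P_{xy}$ are disjoint.

**Proof.** Paths that meet share a vertex; $h$ always denotes a common vertex. Parts (a)–(c) test a path between core terminals against $\omega z_0$ and the barrier edges, (d) and (e) complete (I), and the rest is then short.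

*(a) $P_{xy}$ with $x,y\in T_0$, against a barrier end edge $(u,l)$, $u\in T_0$.* By (5) with $x'=l$ and (F2),
$$2M+d(x,u)+d(y,u)\le d(x,y)+2d(h,l)=d(x,y)+2(M-d(h,u)) .$$
So $\varepsilon_{xy}(u)+2d(h,u)\le0$. Hence $h=u$ and $\varepsilon_{xy}(u)=0$.

*(b) $P_{xy}$ with $x,y\in T_0$, against a middle edge $(l,l')$.* Both paths have length at most $\Delta$, so one of $x,y$ and one of $l,l'$ are within $\Delta/2$ of $h$. Their distance is at most $\Delta<M$, contradicting (F2). So there is no intersection.

*(c) $P_{xy}$ with $x,y\in T_0\setminus\{\omega\}$, against $\omega z_0$.* Here $d(\cdot,\omega)=d(\cdot,z_0)+1$ on $T_0\setminus\{\omega\}$, and $d(h,\omega)=1-d(h,z_0)$. By (5) with $x'=\omega$, $2+d(x,z_0)+d(y,z_0)\le d(x,y)+2-2d(h,z_0)$. Hence $h=z_0$ and $\varepsilon_{xy}(z_0)=0$.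

*(d) Gates and $\omega z_0$.* If $xy$ is a gate and $u\in T_0\setminus\{x,y\}$, then (P3) gives $\varepsilon_{xy}(u)>2\eta+2\eta-2\eta>0$. For $xy=\omega z_0$ and $u\in T_0\setminus\{\omega,z_0\}$ we have $\varepsilon_{xy}(u)=2d(z_0,u)>0$. So in (a) and (c) zero excess means that the common vertex is an end of $xy$, that is, a common endpoint. With (b), this proves (I) when one edge is a gate or $\omega z_0$ and the other is a barrier edge, and for a gate against $\omega z_0$. For two gates, $h$ would be within $\eta$ of an end of each, so terminals of different gates would be at distance at most $2\eta$, contradicting (P3).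

*(e) Barrier edges against barrier edges.*

* End edges $(u,l),(\hat u,\hat l)$ of different barriers: $2M+d(u,\hat u)=d(l,\hat l)\le d(l,h)+d(h,\hat l)=2M-d(h,u)-d(h,\hat u)$, so $h=u=\hat u$.
* The two end edges $(u,l),(u',l')$ of one barrier: by (4) and (F2), $2(M+d(u,u'))=d(u,l')+d(u',l)\le2M$, impossible since $u\ne u'$.
* $(u,l)$ and $(l,l')$ of one barrier $u\sim u'$: $M+d(u,u')=d(u,l')\le(M-d(h,l))+(d(u,u')-d(h,l))$, so $h=l$.
* End edge $(u,l)$ and middle edge $(\hat l,\hat l')$ of different barriers: $d(h,\hat l)\ge d(l,\hat l)-d(h,l)\ge2M-M=M>\Delta\ge d(\hat l,\hat l')\ge d(h,\hat l)$, impossible.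
* Two middle edges of different barriers: $h$ is within $\Delta/2$ of an end of each, so $d(l,\hat l)\le\Delta<2M$ for suitable ends, contradicting (F3).

This proves (I).

*(II)* For $(x,y)\in\mathcal P$, parts (a)–(c) allow an intersection only at a core terminal with zero excess, which by (P1) is $x$ or $y$.

*(III)* Suppose $P_{xy}$ meets the gate path $Q_{uv}$. Summing the two inequalities in (4), with $x'=u$, $y'=v$, gives $\varepsilon_{xy}(u)+\varepsilon_{xy}(v)\le2d(u,v)$, contradicting (P2). A terminal $u\in T_0\setminus\{x,y\}$ on $P_{xy}$ would have $\varepsilon_{xy}(u)=0$, contradicting (P1). An interior barrier terminal on $P_{xy}$ contradicts (II).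

*(IV)* A common vertex would give $d(x,y')+d(y,x')\le d(x,y)+d(x',y')$ by (4), contradicting (P4). $\square$

## The skeleton as a plane graph, and three facts on plane curves

Fix an embedding of $H$ in the sphere $S^2$. By Lemma 1(I), $\Phi^H:=\bigcup_eQ_e$ is a plane subdivision of $\Phi$. For a subgraph $X\subseteq\Phi$ let $X^H=\bigcup_{e\in X}Q_e$; if $X$ is a cycle, so is $X^H$. The *interior* of $Q_e$ is $Q_e$ minus its two ends; vertices of $H$ in it have degree $2$ in $\Phi^H$. If $P$ is a chosen path, an edge of $P$ that is not contained in any subpath $P\cap Q_e$ is not an edge of $\Phi^H$, so its interior is disjoint from $\Phi^H$.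

We use three textbook facts.

**(J0)** Two arcs in a closed disc whose interiors lie in the open disc, and whose four distinct ends alternate on the boundary circle, intersect.

**(J1)** If $\Sigma$ is a cycle of a plane graph and $X,Y$ are disjoint paths meeting $\Sigma$ exactly in their endpoints, which alternate on $\Sigma$, then the interiors of $X$ and $Y$ lie in different components of $S^2\setminus\Sigma$. Indeed each interior is connected, so it lies in one component. By the Schoenflies theorem the closure of a component is a closed disc, so both in the same component would contradict (J0).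

**(J2)** An edge on a cycle of a plane graph is incident with exactly two faces, and these lie on different sides of every cycle through that edge. Locally the edge has two sides. By the Jordan curve theorem it is on the boundary of both components of the complement of the cycle, and each face lies in one component.

Let $Q_e$ lie on a cycle of $\Phi^H$. Since its interior vertices have degree $2$ in $\Phi^H$, all its edges have the same two incident faces, and a face of $\Phi^H$ whose closure contains an interior point of $Q_e$ is one of these two.

## The cells are faces of $\Phi^H$

**Step 11.** This step produces, in every emulator, $n$ disjoint regions. It is here that the second difficulty (inside or outside the fence) is handled: we show that everything else in the skeleton lies on one side of the fence, so the other side is empty. For $1\le i\le n$ let $\Theta_i$ be the cycle of $\Phi$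
$$z_{i-1}\,Z_{i-1}\,z_{i-1}'\sim u_i'\,R_i\,v_i'\sim z_i'\,Z_i\,z_i\sim v_i\,L_i\,u_i\sim z_{i-1}.$$

*Claim: $\Phi-V(\Theta_i)$ is connected, and $\Theta_i$ has no chord.* Since $n\ge4$, $\Theta_i$ does not contain both $z_0$ and $z_n$, nor both $z_0'$ and $z_n'$. It does not contain $\omega$. We show that every remaining core terminal is connected to $\omega$.

* Those of $z_0,z_0',z_n,z_n'$ that remain are joined to $\omega$ by $\omega z_0$ or by a barrier.
* The left and right parts of the ladder above cell $i$ are nonempty only if $i\ge2$. They are then connected and contain $z_0$ and $z_0'$ respectively. The parts below are nonempty only if $i<n$, and contain $z_n$ and $z_n'$ respectively.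
* The $A$-chain leads to $z_0$ and to $z_n$, at least one of which remains; the $B$-chain likewise leads to $z_0'$ and to $z_n'$.
* The terminals of $C$ and $\bar C$ are connected along their chains to $c_1$ and $\bar c_1$, and $\omega\sim c_1$, $\omega\sim\bar c_1$.

Every barrier not in $\Theta_i$ has an end outside $V(\Theta_i)$: a chain barrier has an end in $A\cup B\cup C\cup\bar C$, a barrier at $\omega$ has the end $\omega$, and each ladder barrier outside $\Theta_i$ has an end $u_m,v_m,u_m'$ or $v_m'$ with $m\ne i$. Its interior vertices are attached to that end. This proves connectedness. No edge of these barriers is a chord, since each of them contains an interior barrier vertex outside $V(\Theta_i)$. The edge $\omega z_0$ has the end $\omega$ outside, and the gates with an end on $\Theta_i$ belong to $\Theta_i$. So there is no chord.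

Consequently $\Phi^H\setminus\Theta_i^H$ is connected: every $Q_e$ not in $\Theta_i^H$ has an end outside $\Theta_i^H$, to which its interior is attached. So $\Phi^H\setminus\Theta_i^H$ lies in one component of $S^2\setminus\Theta_i^H$. The other component, $D_i$, contains no point of $\Phi^H$, so it is a face of $\Phi^H$ with boundary $\Theta_i^H$. The faces $D_1,\dots,D_n$ have different boundaries, so they are distinct, hence pairwise disjoint.

## Horizontal geodesics cross their cell from $L_i$ to $R_i$

**Step 12 (the geodesic uses $L_i$ and $R_i$).** Let $(a,b)\in S_i$. We enclose the left side by a fence and show that $P_{ab}$ has only one opening through which to leave. Consider the cycle of $\Phi$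
$$\Sigma^L:\quad \omega\, z_0\sim u_1\,L_1\,v_1\sim z_1\sim u_2\,L_2\,v_2\sim\cdots\sim u_n\,L_n\,v_n\sim z_n\sim\omega .$$
Let $X$ be the $A$-chain from $z_0$ to $z_n$, and let $Y$ be the path $z_1\,Z_1\,z_1'\sim v_1'\,R_1\,u_1'\sim z_0'\sim\omega$. These paths are disjoint and meet $\Sigma^L$ only in their ends. On $\Sigma^L$ the order is $\omega,z_0,z_1,z_n$, so $z_0,z_n$ alternate with $z_1,\omega$. The terminal $a$ is an interior vertex of $X$. The terminal $b$ is joined along the $B$-chain, off $\Sigma^L$, to the interior vertex $z_0'$ of $Y$. By (J1), $a$ and $b$ lie in different components of $S^2\setminus(\Sigma^L)^H$. So $P_{ab}$ meets $(\Sigma^L)^H$. As $a,b$ are not on $\Sigma^L$, Lemma 1(II) and (III) allow this only in $Q(L_i)$, and not at $u_i$ or $v_i$.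

For the right side use the cycle $\Sigma^R$: $\omega\sim z_0'\sim u_1'\,R_1\,v_1'\sim z_1'\sim\cdots\sim z_n'\sim\omega$. The paths are now the $B$-chain from $z_0'$ to $z_n'$, which contains $b$ in its interior, and $z_1'\,Z_1\,z_1\sim v_1\,L_1\,u_1\sim z_0\,\omega$. To the interior vertex $z_0$ of the latter, $a$ is joined along the $A$-chain, off $\Sigma^R$. The ends $z_0',z_n'$ alternate with $z_1',\omega$ on $\Sigma^R$. As before, $P_{ab}$ meets $(\Sigma^R)^H$, and only in $Q(R_i)$. Together with Lemma 1 and (3),
$$P_{ab}\cap\Phi^H=\{a,b\}\cup I_L\cup I_R,\tag{6}$$
where $I_L\subset Q(L_i)$ and $I_R\subset Q(R_i)$ are nonempty disjoint subpaths containing no terminals.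

**Step 13 (the part between lies in $D_i$).** Let $J$ be the open part of $P_{ab}$ strictly between $I_L$ and $I_R$. It is a nonempty open arc, and by (6) it is disjoint from $\Phi^H$. So it lies in one face $F$ of $\Phi^H$, and $\overline F$ contains interior points of $Q(L_i)$ and of $Q(R_i)$. We must exclude that $J$ runs around outside the cell.

By (J2) the two faces at $Q(L_i)$ are $D_i$ and some $F'$, on different sides of $(\Sigma^L)^H$, and $F$ is one of them. Let $O$ be the component of $S^2\setminus(\Sigma^L)^H$ containing $D_i$. The interior of $Q(R_i)$ is disjoint from $(\Sigma^L)^H$ and lies on $\partial D_i\subset\overline O$, so it lies in $O$. Since $\overline F$ contains an interior point of $Q(R_i)$ and $O$ is open, $F$ meets $O$; being connected and disjoint from $(\Sigma^L)^H$, $F\subset O$. Hence $F\ne F'$ and $F=D_i$.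

Thus $P_{ab}$ contains an open arc $J\subset D_i$ joining an interior point of $Q(L_i)$ to an interior point of $Q(R_i)$.

## Vertical geodesics cross all cells but the first, in order

**Step 14 (the geodesic uses $Z_1,\dots,Z_n$ in this order).** Let $(c,\bar c)\in S^v$. For $1\le j\le n$ consider the cycle of $\Phi$
$$\Sigma_j:\quad \omega\,z_0\sim(\text{left ladder downwards})\sim z_j\,Z_j\,z_j'\sim(\text{right ladder upwards})\sim z_0'\sim\omega .$$
Let $X$ be the $C$-chain from $z_0$ to $z_0'$. Let $Y_j$ be the path from $z_j$ down the left ladder to $z_n$, followed by $z_n\sim\bar c_1\sim\omega$. The paths $X,Y_j$ are disjoint and meet $\Sigma_j$ only in their ends. The ends $z_0,z_0'$ alternate with $z_j,\omega$ because $j\ge1$. (For $j=0$ the paths would share the end $z_0$, and the argument would say nothing. This is why the first cell will not be counted.) Moreover $c$ is interior to $X$, and $\bar c$ is joined along the $\bar C$-chain, off $\Sigma_j$, to the interior vertex $\bar c_1$ of $Y_j$. By (J1), $c$ and $\bar c$ lie in different components $U_j^+\ni c$ and $U_j^-\ni\bar c$ of $S^2\setminus\Sigma_j^H$, and $\bar c_1\in U_j^-$.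

So $P_{c\bar c}$ meets $\Sigma_j^H$. The edges of $\Sigma_j$ are barrier edges, $\omega z_0$, gates $L_m,R_m$, and $Z_j$. As $c,\bar c$ are not on $\Sigma_j$, Lemma 1 leaves only $Q(Z_j)$: the intersection is a nonempty subpath $I_j$ of $Q(Z_j)$ containing no terminal. The part of $P_{c\bar c}$ before $I_j$ lies in $U_j^+$, and the part after it in $U_j^-$.

Now the order. Let $k>j$ (here $k\le n$ is an index). The vertex $z_k$ is joined to $\bar c_1$ in $\Phi-V(\Sigma_j)$, down the left ladder and along $z_n\sim\bar c_1$; and $z_k,z_k'\notin V(\Sigma_j)$. So $Q(Z_k)\subset U_j^-$, and $I_k$ comes after $I_j$.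

It remains to locate a possible intersection with $Q(Z_0)$, which must not disturb the later part of the path. The edge $Z_0$ of $\Phi$ is a path with ends $z_0,z_0'$ on $\Sigma_1$. It is disjoint from $Y_1$, and its ends alternate with the ends $z_1,\omega$ of $Y_1$. The interior of $Y_1^H$ contains $\bar c_1$ and so lies in $U_1^-$. By (J1) the interior of $Q(Z_0)$ lies in $U_1^+$. If $P_{c\bar c}$ meets $Q(Z_0)$, it does so in this interior by Lemma 1(III), hence before $I_1$.

**Step 15 (the part between $Z_{i-1}$ and $Z_i$ lies in $D_i$).** Let $2\le i\le n$. By Lemma 1, $P_{c\bar c}$ meets $\Phi^H$ only in $c,\bar c$ and in the paths $Q(Z_k)$, $0\le k\le n$. By Step 14, the open part $J'$ of $P_{c\bar c}$ strictly between $I_{i-1}$ and $I_i$ meets none of these. It is nonempty, since $I_{i-1}$ and $I_i$ are disjoint. So $J'$ is an open arc in one face $F$ of $\Phi^H$, whose closure contains interior points of $Q(Z_{i-1})$ and $Q(Z_i)$.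

By (J2) the faces at $Q(Z_i)$ are $D_i$ and some $F'$, on different sides of $\Sigma_i^H$, and $F$ is one of them. The interior of $Q(Z_{i-1})$ is disjoint from $\Sigma_i^H$, since $Z_{i-1}$ is not an edge of $\Sigma_i$, and it lies on $\partial D_i$. So it is on the same side of $\Sigma_i^H$ as $D_i$. Since $\overline F$ contains a point of it and sides are open, $F$ meets that side and hence lies on it. So $F=D_i$.

## Counting $qp$ vertices in each of $n-1$ cells

**Step 16 (a common vertex inside the cell).** Fix $2\le i\le n$, $(a,b)\in S_i$ and $(c,\bar c)\in S^v$. The arcs $J,J'\subset D_i$ have their ends in the interiors of $Q(L_i),Q(R_i)$ and of $Q(Z_{i-1}),Q(Z_i)$ respectively. Along the Jordan curve $\Theta_i^H=\partial D_i$ the cyclic order is $Z_{i-1},R_i,Z_i,L_i$, so the ends alternate. The closure of $D_i$ is a closed disc by the Schoenflies theorem. By (J0) the closed arcs meet; as their four ends are distinct boundary points, $J\cap J'\ne\emptyset$.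

We need a *vertex* of $H$ in $D_i\cap P_{ab}\cap P_{c\bar c}$. If the intersection point is not a vertex, it lies inside an edge $e$ of $H$ common to both paths. Since the point is in $D_i$, $e$ is not an edge of $\Phi^H$. So the interior of $e$ is disjoint from $\Phi^H$ and lies in $D_i$, and the ends of $e$ lie in $\overline{D_i}\cap P_{ab}\cap P_{c\bar c}$. They are not on $\Theta_i^H$: by (6), $P_{ab}\cap\Theta_i^H\subset Q(L_i)\cup Q(R_i)$, and $P_{c\bar c}$ avoids $Q(L_i)\cup Q(R_i)$ by Lemma 1(III). So the ends of $e$ are vertices in $D_i$, as needed.

**Step 17 (no double counting).** By Lemma 1(IV), a vertex lies on $P_{ab}$ for at most one $(a,b)\in S_i$, and on $P_{c\bar c}$ for at most one $(c,\bar c)\in S^v$. So the $qp$ choices of $\big((a,b),(c,\bar c)\big)$ give $qp$ distinct vertices of $H$ in $D_i$. Geodesics of different rows may share vertices, but $D_2,\dots,D_n$ are pairwise disjoint by Step 11. Therefore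
$$|V(H)|\ \ge\ (n-1)\,q\,p\ =\ (r^2-1)\,q\,p .$$
With the terminal count of Step 5 and the embedding of Step 6, this proves Theorem A, and hence Corollaries B and C. $\blacksquare$
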